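\title{The localization capture time can exceed the number of vertices}

\begin{abstract}
In the localization game, cops probe vertices of a connected graph, learn their distances to an invisible moving robber, and try to determine his position. The localization capture time is the number of rounds needed by the smallest team of cops that can win. We show that it is not bounded by the number $n$ of vertices: for every sufficiently large $n$ there is a connected $n$-vertex graph with localization number $26$ and capture time greater than $2n$, and one with capture time at least $\exp(c\,n^{1/12})$. Conversely, the capture time never exceeds $2^n$. Our graphs are cones over systems of powers of paths that must be swept simultaneously. Holding the sweep in place costs a fractional number of cops just below an integer, and only the small surplus makes progress.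
\end{abstract}

\section{Introduction}\label{sec:intro}

The \emph{localization game} is played on a finite connected graph $G$ by two players, one controlling $k\ge 1$ cops and the other an invisible robber. The robber first chooses a starting vertex. In each round the cops \emph{probe} a set of $k$ vertices $c_1,\dots,c_k$, chosen freely and with no regard to earlier probes, and receive the distance vector $(d(c_1,r),\dots,d(c_k,r))$, where $r$ is the current position of the robber; then the robber stays at $r$ or moves to a neighbor of $r$. The robber sees the probes and knows the strategy of the cops. The cops win if after finitely many rounds they can determine his position. The \emph{localization number} $\zeta(G)$ is the least $k$ for which the cops have a winning strategy. For $k\ge\zeta(G)$, the number of rounds that $k$ cops need when they minimize and the robber maximizes it is denoted $\mathrm{lcapt}_k(G)$, and the \emph{localization capture time} is $\mathrm{lcapt}(G)=\mathrm{lcapt}_{\zeta(G)}(G)$.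

Thus $\zeta(G)$ measures how many distance sensors are needed to pin down a moving target, and $\mathrm{lcapt}(G)$ measures how long the smallest sufficient team must work. Extra answers may be ignored, so additional cops never slow the search down, and the smallest team is the slowest.

On a path, one probe at an end vertex locates the robber at once. On a star with $m\ge2$ leaves, let one cop probe the leaves in turn. The answer $0$ locates the robber on the probed leaf and the answer $1$ locates him at the center. As long as the answers are $2$, he has never left his initial leaf, which is one of those not yet probed; so $m-1$ rounds suffice. They are also necessary: after at most $m-2$ rounds two leaves have never been probed, and robbers sitting on them have produced the same answers. The star on $n=m+1$ vertices therefore has capture time $n-2$, and the reason is transparent: every round excludes one more vertex for good. If well-played rounds always excluded a vertex for good, the capture time would be at most $n$. This is the question that we take from Ir\v{s}i\v{c} Chenoweth and Skrt~\cite{ICS}: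
\begin{quote}
\emph{Does $\mathrm{lcapt}(G)\le n$ hold for every connected graph $G$ on $n$ vertices?}
\end{quote}
The answer is no.

\begin{theorem}\label{thm:linear}
For every sufficiently large $n$ there is a connected graph $G$ on $n$ vertices with $\zeta(G)=26$ and $\mathrm{lcapt}(G)>2n$. In particular, $\mathrm{lcapt}(G)\le n$ does not hold for every connected graph.
\end{theorem}

No polynomial bound holds either.

\begin{theorem}\label{thm:exp}
There is an absolute constant $c>0$ such that for all sufficiently large $n$ some connected $n$-vertex graph $G$ has $\mathrm{lcapt}(G)\ge\exp(c\,n^{1/12})$. Conversely, $\mathrm{lcapt}(G)\le 2^n$ for every connected $n$-vertex graph $G$.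
\end{theorem}

The exact growth rate between $\exp(c\,n^{1/12})$ and $2^n$ is not determined here.

Both lower bounds come from one family of graphs, for which Theorem~\ref{thm:main} determines $\zeta$ exactly and bounds $\mathrm{lcapt}$ from below. A counterexample must meet two opposite demands: $k$ cops must be able to win, $k-1$ must not, and the $k$ cops must win slowly. Section~\ref{sec:strategies} fixes the conventions and proves the bound $2^n$. Section~\ref{sec:cone} shows that on a graph with a universal vertex the game becomes a deterministic problem of clearing a spreading set. Section~\ref{sec:construction} shows on five paths how clearing can be made slow and builds the family. Sections~\ref{sec:lower} and~\ref{sec:upper} prove the two halves of Theorem~\ref{thm:main}, and Section~\ref{sec:widths} chooses the parameters.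

\section{Strategies and the bound $2^n$}\label{sec:strategies}

Let $G$ have $n$ vertices, and write $N_G[X]$ for the set of vertices that lie in $X$ or have a neighbor in $X$. A \emph{walk} is a finite or infinite sequence $(v_1,v_2,\dots)$ with $v_{i+1}\in N_G[v_i]$; here $v_i$ is the position of the robber at the $i$-th probe. A \emph{strategy} for the cops is a function that assigns a probe set to every finite history of answers. A strategy and a walk together determine all probes and answers. After round $t$, a vertex $u$ is a \emph{candidate} if some walk $(u_1,\dots,u_t)$ with $u_t=u$ produces the answers received in rounds $1,\dots,t$, and the robber is \emph{located in round $t$} if there is only one candidate. Since the robber knows the strategy, he can choose the worst walk. So a strategy is winning if along every infinite walk the robber is located in some round, and it \emph{wins within $t$ rounds} if along every walk he is located in one of the rounds $1,\dots,t$. Probing all vertices shows $\zeta(G)\le n$; for $k\le n$ it makes no difference whether $k$ cops probe exactly $k$ or at most $k$ vertices.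

Recall K\"onig's lemma: an infinite rooted tree in which every node has finitely many children contains an infinite path starting at the root.

\begin{lemma}\label{lem:konig}
A winning strategy wins within $t$ rounds for some $t$.
\end{lemma}

\begin{proof}
Whether the robber is located in round $i$ depends only on $v_1,\dots,v_i$. Consider the tree whose root is the empty sequence and whose other nodes are the finite walks $(v_1,\dots,v_t)$ along which the robber is located in none of the rounds $1,\dots,t$; the parent of a node is obtained by deleting the last entry. Every node has at most $n$ children. If there is no $t$ as claimed, the tree has nodes of every depth, and an infinite path in it is an infinite walk along which the robber is never located.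
\end{proof}

What the cops know before a probe is a set of possible positions. There are $2^n$ sets, and good play never needs more rounds than that.

\begin{proposition}\label{prop:2n}
Every connected graph $G$ on $n$ vertices satisfies $\mathrm{lcapt}(G)\le 2^n$.
\end{proposition}

\begin{proof}
Let $k=\zeta(G)$. For nonempty $S\subseteq V(G)$, the \emph{game from $S$} is the game in which only walks with $v_1\in S$ are allowed, also in the definition of a candidate. Let $\mathcal W_t$ be the family of all $S$ such that $k$ cops can win the game from $S$ within $t$ rounds. Then $\emptyset=\mathcal W_0\subseteq\mathcal W_1\subseteq\cdots$. A first probe set $C$ splits $S$ into classes of vertices with the same distance vector to $C$, and the first answer names a class $Q$. If $|Q|=1$ the robber is located. Otherwise the possible continuations $(v_2,v_3,\dots)$ are exactly the walks that start in $N_G[Q]$, so the rest of the game is the game from $N_G[Q]$. Hence $S\in\mathcal W_{t+1}$ if and only if there is a probe set $C$ such that $N_G[Q]\in\mathcal W_t$ for every class $Q$ of $S$ with $|Q|\ge2$.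

This rule computes $\mathcal W_{t+1}$ from $\mathcal W_t$ and does not depend on $t$, so $\mathcal W_{t}=\mathcal W_{t+1}$ forces $\mathcal W_{t'}=\mathcal W_t$ for all $t'\ge t$. By Lemma~\ref{lem:konig} there is a least $\tau$ with $V(G)\in\mathcal W_\tau$, and $\tau=\mathrm{lcapt}(G)$. Since $\mathcal W_{\tau-1}\ne\mathcal W_\tau$, all inclusions $\mathcal W_0\subseteq\dots\subseteq\mathcal W_\tau$ are strict, and therefore $\tau\le|\mathcal W_\tau|\le 2^n$.
\end{proof}

\section{Cones and the clearing game}\label{sec:cone}

Distances carry much information, and a lower bound on the capture time has to account for every way of using it. We remove most of the information by making all distances short. Let $H$ be a graph, not necessarily connected, and let $G$ be the \emph{cone} over $H$, obtained by adding a \emph{hub} $h$ adjacent to every vertex of $H$. Then $G$ is connected, $d_G(h,u)=1$ for $u\in V(H)$, and distinct $u,v\in V(H)$ have distance $1$ if $uv\in E(H)$ and $2$ otherwise. A probe at $c\in V(H)$ that answers $2$ says only that the robber is in $H$ and outside the closed neighborhood of $c$. From now on $N[\,\cdot\,]$ denotes the closed neighborhood \emph{in $H$}.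

For sets $C_1,C_2,\ldots\subseteq V(H)$ define the \emph{unseen sets}
\begin{equation}\label{eq:unseen}
S_0=V(H),\qquad S_t=N[S_{t-1}]\setminus N[C_t]\quad(t\ge1).
\end{equation}
Call $(v_1,\dots,v_t)$ an \emph{unseen walk} if $v_i\in V(H)\setminus N[C_i]$ for all $i\le t$ and $v_{i+1}\in N[v_i]$ for $i<t$. By induction on $t$, the set $S_t$ consists of the last vertices of the unseen walks of length $t$; and enlarging the sets $C_i$ can only shrink the sets $S_t$. We say that \emph{$j$ cops clear $H$} if there are sets $C_1,\dots,C_T\subseteq V(H)$ of size at most $j$ with $S_T=\emptyset$. A star is the cone over an edgeless graph; there $N[S]=S$, and the unseen set never grows back. The next two lemmas compare localization on $G$ with clearing on $H$, once in each direction.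

Call an answer \emph{silent} if its entries are $2$ at probes in $H$ and $1$ at a probe at $h$. Given a strategy, let $C_t$ be the part in $H$ of the set that it probes in round $t$ after $t-1$ silent answers; the sets \eqref{eq:unseen} for this sequence are the \emph{unseen sets of the strategy}.

\begin{lemma}\label{lem:hide}
Let $S_1,S_2,\dots$ be the unseen sets of a strategy on the cone over $H$. If $|S_i|\ge2$ for all $1\le i\le t$, the strategy does not win within $t$ rounds. If $|S_i|\ge2$ for all $i\ge1$, the strategy is not winning.
\end{lemma}

\begin{proof}
Along an unseen walk all answers are silent. As $S_t\ne\emptyset$, there is an unseen walk of length $t$; let the robber follow it. After round $i\le t$ every vertex of $S_i$ is the end of an unseen walk of length $i$, hence a candidate, so the robber is not located. The second claim follows from the first and Lemma~\ref{lem:konig}.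
\end{proof}

In the other direction the cops must also be able to finish once an answer is not silent. With enough cops relative to the degrees of $H$, one more round does it.

\begin{lemma}\label{lem:finish}
Let $H$ have maximum degree at most $\Delta$, let $\Delta^2+1\le k\le|V(H)|$, and suppose that $k$ cops clear $H$. Then the cone $G$ over $H$ has $\zeta(G)\le k$.
\end{lemma}

\begin{proof}
Let $C_1,\dots,C_T$ clear $H$; enlarging these sets inside $V(H)$, we may assume $|C_t|=k$. The cops probe $C_1,C_2,\dots$ as long as all entries of all answers are $2$. A robber at $h$ answers $1$ to every probe in $H$, so while this lasts he has followed an unseen walk and lies in $S_t$. Since $S_T=\emptyset$, there is a first round with an entry different from $2$. If some entry is $0$, the robber is located. If all entries are $1$, he is adjacent to $k>\Delta$ vertices of $H$, so he is at $h$. Otherwise some entry is $2$, so he is not at $h$, and some probe $c$ answers $1$, so he is in the set $U$ of neighbors of $c$ in $H$. At the next probe he is in $N[U]\cup\{h\}$. The set $N[U]$ consists of $c$, at most $\Delta$ neighbors of $c$, and at most $\Delta-1$ further neighbors of each of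 these, so $|N[U]|\le 1+\Delta+\Delta(\Delta-1)=\Delta^2+1\le k$. The cops probe all of $N[U]$. An entry $0$ locates the robber, and if there is none he is at $h$.
\end{proof}

It remains to find a graph $H$ of small degree that $k$ cops clear, but only slowly, and in which $k-1$ cops cannot bring the unseen set down to a single vertex.

\section{Strands, rungs, and the main construction}\label{sec:construction}

\subsection{Sweeping several strands at once}

Write $[L]=\{1,\dots,L\}$. A \emph{strand} of \emph{width} $p\ge1$ and length $L$ is the $p$-th power of a path: its vertices are the \emph{layers} $1,\dots,L$, and $x,x'$ are adjacent if $0<|x-x'|\le p$. The closed neighborhood of a vertex away from the ends is an interval of $2p+1$ layers; we call $2p+1$ the \emph{span}. Suppose that the unseen set on a strand is $\{x:x\ge f\}$; call $f$ the \emph{front}. The move of the robber pushes the front back to $f-p$, and $v$ probes at $f,\,f+(2p+1),\,\dots$ then clear the next $(2p+1)v$ layers. One round moves the front from $f$ to $f-p+(2p+1)v$. To hold the front in place the cops must spend on average $p/(2p+1)$ probes per round, a fraction, and fractions from several strands can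 add up to a number just below an integer.

\begin{example}\label{ex:five}
Take five disjoint strands of widths $1,2,2,2,2$, hence spans $3,5,5,5,5$, and two cops. Suppose that the unseen set is given by five fronts far from the ends and that the cops play as above. In $15$ rounds the robber pushes the first front back by $15$ layers, which $5$ probes restore, and each other front by $30$ layers, which $6$ probes restore. Holding all fronts for $15$ rounds takes $5+4\cdot6=29$ of the $30$ available probes. Advancing all fronts by $15$ layers takes $15/3+4\cdot15/5=17$ further probes, and at one spare probe per $15$ rounds this takes $17\cdot15$ rounds. The cops need $17$ rounds per layer, and a layer has only $5$ vertices.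
\end{example}

In general, let strands $1,\dots,w$ have widths $p_s$ and spans $R_s=2p_s+1$, and let $j$ cops spend $V_s$ probes on strand $s$ during $t$ rounds. If every front advances by at least $d$ layers, then $d\le R_sV_s-p_st$; dividing by $R_s$, summing over $s$, and using $\sum_sV_s\le jt$ gives
\[
d\,\Omega\le(j-\kappa)\,t,\qquad\text{where}\qquad \kappa=\sum_s\frac{p_s}{R_s},\qquad \Omega=\sum_s\frac1{R_s}.
\]
So $\kappa$ is the cost of holding all fronts and $\Omega$ is the work of clearing one layer. The fewest cops that can advance are $k=\lfloor\kappa\rfloor+1$, their surplus is $\sigma=k-\kappa$, and they need $\Omega/\sigma$ rounds per layer of $w$ vertices. In Example~\ref{ex:five}, $\kappa=29/15$, $\sigma=1/15$, $\Omega=17/15$. Different widths are essential: if all spans equal $R$, then $\sigma\ge1/R$ and $\Omega=w/R$, so $\Omega/\sigma\le w$.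

Three things separate Example~\ref{ex:five} from a counterexample. First, nothing forces the cops to sweep in parallel. A strand that is entirely clear or entirely unseen costs nothing to hold, and a single cop clears a strand of width $p$ in $\lceil L/(p+1)\rceil$ rounds by probing $1,\,p+2,\,2p+3,\dots$, gaining $p+1$ layers per round; he then turns to the next strand. We prevent this by joining consecutive strands at regular intervals, so that a long clear stretch next to a long unseen stretch leaks in many places. Second, the cops need not keep the unseen set in the shape of fronts; the lower bound must apply to arbitrary sets. Third, Lemma~\ref{lem:finish} requires $k\ge\Delta^2+1$, which forces many strands.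

\subsection{The graphs}

Let $w\ge3$ and $p_1,\dots,p_w\ge1$ be integers. With $R_s$, $\kappa$, $\Omega$ as above, put
\[
R=\max_sR_s,\qquad k=\lfloor\kappa\rfloor+1,\qquad \sigma=k-\kappa\in(0,1],\qquad W=Rw,\qquad \ell=10W .
\]
Let $L$ and $z$ be integers, put $\mu=\lfloor L/\ell\rfloor$, and assume
\begin{equation}\label{eq:H}
k\ge R^2+1,\qquad L\ge240\,kR^2w^3,\qquad z\ge0 .
\end{equation}
The graph $H$ (Figure~\ref{fig:H}) has three kinds of vertices.
\begin{itemize}
\item \emph{Strands.} For $1\le s\le w$, strand $s$ has vertices $(s,1),\dots,(s,L)$, with $(s,x)$ adjacent to $(s,x')$ if and only if $0<|x-x'|\le p_s$.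
\item \emph{Rungs.} For $1\le m\le\mu$ let $y_m=m\ell$, and let $s_m\in\{1,\dots,w-1\}$ satisfy $s_m\equiv m\pmod{w-1}$. The rung $r_m$ is a vertex adjacent to exactly $(s_m,y_m)$ and $(s_m+1,y_m)$; strands $s_m$ and $s_m+1$ are its \emph{ends}.
\item \emph{Padding.} There are $z$ isolated vertices.
\end{itemize}
Let $G$ be the cone over $H$. It is connected, has diameter at most $2$, and has
\begin{equation}\label{eq:n}
n=wL+\lfloor L/\ell\rfloor+1+z
\end{equation}
vertices. The padding serves only to reach every large value of $n$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1cm,y=0.75cm]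
\foreach \s in {1,2,3,4} {
  \draw (0,-\s) -- (11.2,-\s);
  \node[left] at (0,-\s) {strand $\s$};
}
\foreach \s/\f in {1/7.0,2/7.1,3/5.8,4/5.85} {
  \draw[line width=2pt] (\f,-\s) -- (11.2,-\s);
}
\foreach \m/\s in {1/1,2/2} {
  \draw (2*\m,-\s) -- (2*\m,-\s-1);
  \draw[fill=white] (2*\m,-\s-0.5) circle (2.5pt) node[right=2pt] {$r_{\m}$};
}
\foreach \m/\s in {3/3,4/1,5/2} {
  \draw (2*\m,-\s) -- (2*\m,-\s-1);
  \draw[fill=black] (2*\m,-\s-0.5) circle (2.5pt) node[right=2pt] {$r_{\m}$};
}
\foreach \m in {1,2,3,4,5} { \node at (2*\m,-4.6) {$y_{\m}$}; }
\end{tikzpicture}
\caption{A schematic picture of $H$ with four strands, each drawn as a line. The rung vertices $r_m$ sit at the equally spaced layers $y_m=m\ell$ and join consecutive strands in cyclic order. The thick segments and black rungs show where the robber may hide just before the cops pass $r_3$: the fronts on the two ends of $r_3$ wait just below $y_3$, while the other fronts have been pushed well beyond it.}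
\label{fig:H}
\end{figure}

\begin{theorem}\label{thm:main}
Under the assumptions \eqref{eq:H},
\[
\zeta(G)=k\qquad\text{and}\qquad \mathrm{lcapt}(G)>\frac{\Omega L/2-k}{\sigma}.
\]
\end{theorem}

We record the consequences of the definitions that will be used. Since $p_s/R_s<1/2$,
\begin{equation}\label{eq:kw}
k-1\le\kappa<w/2 .
\end{equation}
Since $\Omega\ge w/R$, the bound on $L$ gives
\begin{equation}\label{eq:OmegaL}
\Omega L/4\ \ge\ 60\,kRw^4\ \ge\ 2k+1 ,
\end{equation}
and it also gives $L\ge\ell$, so $\mu\ge1$, and $|V(H)|\ge L\ge k$. The layers $y_m$ are distinct, so a strand vertex has at most one rung as a neighbor; it has degree at most $2p_s+1$, and a rung has degree $2$. Hence $H$ has maximum degree at most $R$.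

The rungs must be frequent enough for the lower bounds, which is what the bound on $L$ guarantees, and sparse enough that $k$ cops can pass them one at a time, which is what the spacing $10W$ guarantees. The assumption $k\ge R^2+1$ is used only in Section~\ref{sec:upper}.

\begin{remark}
Without rungs the theorem fails. The graph $H'$ obtained from $H$ by deleting them has maximum degree at most $R-1$, and one cop clears it strand by strand and then vertex by vertex on the padding. By Lemma~\ref{lem:finish} the cone over $H'$ has localization number at most $(R-1)^2+1<k$.
\end{remark}

\section{Lower bounds}\label{sec:lower}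

Fix $1\le j\le k$ and a strategy for $j$ cops on $G$, and let $C_t$ and $S_t$ be the probe sets in $H$ and the unseen sets of this strategy; thus $|C_t|\le j$. To extend the computation of Section~\ref{sec:construction} to arbitrary unseen sets we measure them so that one probe removes at most one unit. Give each vertex of strand $s$ the weight $1/R_s$ and all other vertices the weight $0$, and let $\Phi(S)$ be the total weight of $S\subseteq V(H)$. Thus $\Phi(V(H))=\Omega L$. For $S\subseteq V(H)$ let $A_s=\{x\in[L]:(s,x)\in S\}$ and $a_s=|A_s|$, so that $\Phi(S)=\sum_sa_s/R_s$. The \emph{gaps} of a set $A\subseteq[L]$ are the maximal intervals of $[L]\setminus A$.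

\begin{lemma}\label{lem:weight}
Let $c\in V(H)$ and $S\subseteq V(H)$.
\begin{enumerate}
\item[(i)] $\Phi(N[c])\le1$. Consequently $\Phi(S_{t+1})\ge\Phi(N[S_t])-j\ge\Phi(S_t)-k$ for all $t\ge0$.
\item[(ii)] If $A_s\ne\emptyset$ has $g$ gaps, then $N[S]\setminus S$ contains at least $g$ vertices of strand $s$.
\item[(iii)] If $1\le a_s\le L-p_s$, then $N[S]\setminus S$ contains at least $p_s$ vertices of strand $s$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) If $c$ lies on strand $s$, then $N[c]$ contains at most $R_s$ vertices of strand $s$ and none of other strands. If $c$ is a rung, then $\Phi(N[c])\le\frac13+\frac13$, as all spans are at least $3$. If $c$ is isolated, then $\Phi(N[c])=0$.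

(ii), (iii) Let $A_s\neq\emptyset$. A gap of length $\gamma$ has an element of $A_s$ immediately to its left or right, and that element is adjacent to the $\min(\gamma,p_s)\ge1$ nearest layers of the gap. This proves (ii). For (iii), either some gap has length at least $p_s$, or all layers of all gaps are counted, and there are $L-a_s\ge p_s$ of them.
\end{proof}

Part (i) is the reason for joining strands through a weightless vertex. With a direct edge from $(s,y)$ to $(s+1,y)$, a probe at $(s,y)$ could remove weight $1+1/R_{s+1}$. The price is that the unseen set needs two rounds to cross a rung, and so the next lemma looks up to two rounds ahead.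

By (iii), the robber regains weight $\kappa$ in each round unless some strand is clear or almost entirely unseen. This exception does occur near the beginning and the end of a sweep, so we restrict attention to the time when $\Phi$ lies in the window between
\[
\Phi_1=\Omega L/4\qquad\text{and}\qquad\Phi_2=3\Omega L/4 .
\]
There an exceptional strand differs greatly from some other strand, and the cops pay for it either through many gaps or through many leaking rungs. Put $\delta=\max(0,j-\kappa)$; by \eqref{eq:kw}, $\delta=0$ for $j\le k-1$ and $\delta=\sigma$ for $j=k$.

\begin{lemma}\label{lem:window}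
If $\Phi_1\le\Phi(S_t)\le\Phi_2$, then $\Phi(S_{t'})\ge\Phi(S_t)-\delta$ for some $t'\in\{t+1,t+2\}$.
\end{lemma}

\begin{proof}
Let $S=S_t$, with $A_s$ and $a_s$ as above.

\medskip\noindent\emph{Case 1: $1\le a_s\le L-p_s$ for all $s$.} By Lemma~\ref{lem:weight}(iii), $\Phi(N[S])\ge\Phi(S)+\kappa$, and by (i), $\Phi(S_{t+1})\ge\Phi(S)+\kappa-j\ge\Phi(S)-\delta$.

\medskip\noindent\emph{Case 2: some nonempty $A_s$ has at least $kR$ gaps.} By (ii), $\Phi(N[S])\ge\Phi(S)+kR/R_s\ge\Phi(S)+k$, and by (i), $\Phi(S_{t+1})\ge\Phi(S)$.

\medskip\noindent\emph{Case 3: neither Case 1 nor Case 2 holds.} We show $\Phi(S_{t+2})\ge\Phi(S)$.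

\emph{Two neighboring strands differ greatly.} Some strand $u$ has $a_u=0$ or $a_u>L-p_u$. The quantity $\Phi(S)/\Omega$ is a weighted average of the numbers $a_s$ and lies in $[L/4,3L/4]$. So if $a_u=0$ we can pick $u'$ with $a_{u'}\ge L/4$, and if $a_u>L-p_u$ we can pick $u'$ with $a_{u'}\le3L/4$. In both cases $|a_u-a_{u'}|\ge L/4-R$. At most $w-1$ steps lead from $u$ to $u'$ through consecutive strands, so $|a_s-a_{s+1}|\ge(L/4-R)/(w-1)$ for some $s$. By \eqref{eq:H} and $w^3-w(w-1)^2\ge1$,
\[
L/4-R\ \ge\ 60kR^2w^3-R\ \ge\ 60kR^2w(w-1)^2 .
\]
With $\ell'=(w-1)\ell=10Rw(w-1)$ this reads $|a_s-a_{s+1}|\ge6kR\,\ell'$. Let $A$ be the larger and $B$ the smaller of the sets $A_s,A_{s+1}$, and let $b$ be the strand of $B$. Then $|A\setminus B|\ge6kR\,\ell'$.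

\emph{The difference consists of few intervals.} Since Case 2 fails, the nonempty set $A$ has fewer than $kR$ gaps and hence at most $kR$ maximal intervals, and $B$ has at most $kR$ gaps (exactly one if $B=\emptyset$). The left end $x$ of a maximal interval of $A\setminus B$ satisfies $x-1\notin A$ or $x-1\in B$, so it is the left end of a maximal interval of $A$ or of a gap of $B$. Hence $A\setminus B$ has at most $2kR$ maximal intervals.

\emph{It meets many rungs.} The rungs with ends $s,s+1$ are the $r_m$ with $m\equiv s\pmod{w-1}$, and their layers are exactly the $y\in[L]$ with $y\equiv s\ell\pmod{\ell'}$. An interval of $I$ integers in $[L]$ contains at least $I/\ell'-1$ of them. Summing over the maximal intervals of $A\setminus B$, at least $6kR-2kR=4kR$ of these rungs have their layer in $A\setminus B$.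

\emph{The rungs leak.} Each such rung has a neighbor in $S$, so it lies in $N[S_t]$. The closed neighborhood of a probe contains at most one rung, because rungs are pairwise nonadjacent and a strand vertex is adjacent to at most one of them. So at least $4kR-k$ of these rungs lie in $S_{t+1}$, and their neighbors $(b,y)$, which are distinct and not in $S$, lie in $N[S_{t+1}]$. A probe in round $t+2$ removes at most $R$ vertices of strand $b$. So at least $4kR-k-kR\ge2kR$ of the vertices $(b,y)$ lie in $S_{t+2}\setminus S$, and their weight is at least $2kR/R_b\ge 2k$. On the other hand, $S_{t+2}$ contains $S\setminus(N[C_{t+1}]\cup N[C_{t+2}])$, which has weight at least $\Phi(S)-2k$ by (i). Adding the two disjoint contributions gives $\Phi(S_{t+2})\ge\Phi(S)$.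
\end{proof}

The weight has to cross the window, of height $\Omega L/2$, in steps of size at most $\delta$; this is where the factor $1/2$ in Theorem~\ref{thm:main} comes from.

\begin{proposition}\label{prop:lower}
No strategy for at most $k-1$ cops on $G$ is winning, and no strategy for $k$ cops wins within $(\Omega L/2-k)/\sigma$ rounds.
\end{proposition}

\begin{proof}
Let $M=\Omega L/2-k$, so that $\Phi_2-k-M=\Phi_1$, and $M>0$ by \eqref{eq:OmegaL}. We construct rounds $1=t_0<t_1<\cdots$, called \emph{checkpoints}, with $t_{i+1}-t_i\in\{1,2\}$ and
\begin{equation}\label{eq:check}
\Phi(S_{t_i})\ge\Phi_2-k-i\delta ,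
\end{equation}
continuing as long as $i\delta\le M$. For $i=0$, Lemma~\ref{lem:weight}(i) gives $\Phi(S_1)\ge\Omega L-k\ge\Phi_2-k$. Let $t_i$ satisfy \eqref{eq:check} with $i\delta\le M$; then $\Phi(S_{t_i})\ge\Phi_1$. If $\Phi(S_{t_i})>\Phi_2$, put $t_{i+1}=t_i+1$; the weight drops by at most $k$, so $\Phi(S_{t_{i+1}})\ge\Phi_2-k$. Otherwise let $t_{i+1}$ be the round $t'$ given by Lemma~\ref{lem:window}. In both cases \eqref{eq:check} holds for $i+1$.

Now let $i\delta\le M$ and $1\le t\le t_i$. Either $t$ or $t-1$ is one of the checkpoints $t_0,\dots,t_i$, all of which have weight at least $\Phi_1$. So $\Phi(S_t)\ge\Phi_1-k\ge1$ by \eqref{eq:OmegaL}, and $|S_t|\ge3$ because no vertex weighs more than $1/3$. By Lemma~\ref{lem:hide} the strategy does not win within $t_i$ rounds, and $t_i\ge i+1$.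

If $j\le k-1$, then $\delta=0$, every $i$ is allowed, $|S_t|\ge3$ for all $t\ge1$, and the strategy is not winning. If $j=k$, take $i=\lfloor M/\sigma\rfloor$, so that $t_i\ge i+1>M/\sigma$.
\end{proof}

\section{Clearing with $k$ cops}\label{sec:upper}

We show that $k$ cops clear $H$. Since $H$ has maximum degree at most $R$ and $R^2+1\le k\le|V(H)|$, Lemma~\ref{lem:finish} then gives $\zeta(G)\le k$, and together with Proposition~\ref{prop:lower} this proves Theorem~\ref{thm:main}.

The padding is harmless. It has no edges to the rest of $H$, so once strands and rungs are clear they stay clear, and the cops then probe the isolated vertices, $k$ per round. We therefore ignore the padding and let $S$ denote the current unseen set on strands and rungs. The cops sweep all strands from layer $1$ to layer $L$. There are three tasks: to describe when the unseen set keeps the shape of fronts in the presence of rungs, to distribute whole probes according to fractional rates, and to get the fronts past a rung.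

\subsection{Fronts}

For $f=(f_1,\dots,f_w)\in\mathbb Z^w$ and $0\le m\le\mu$ let
\[
D(f,m)=\{(s,x):1\le s\le w,\ x\in[L],\ x\ge f_s\}\cup\{r_i:i>m\}.
\]
The fronts $f_s$ may lie outside $[L]$. The rungs $r_1,\dots,r_m$ are \emph{passed}. A passed rung must not be reachable from $D(f,m)$, and a rung not yet passed must not lead behind a front. So we call $(f,m)$ \emph{admissible} if for every rung $r_i$ and both of its ends $s$,
\[
f_s>y_i\ \text{ when } i\le m,\qquad f_s\le y_i\ \text{ when } i>m .
\]

\begin{lemma}\label{lem:round}
Let $(f,m)$ be admissible, let $S\subseteq D(f,m)$, let $v_1,\dots,v_w\ge0$ be integers, and put $f'_s=f_s-p_s+R_sv_s$. There is a set $C$ of at most $\sum_sv_s$ vertices with $N[S]\setminus N[C]\subseteq D(f',m)$. If $m<\mu$, then moreover $N[S]\setminus N[C\cup\{r_{m+1}\}]\subseteq D(f',m+1)$.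
\end{lemma}

\begin{proof}
First, $N[S]\subseteq D(f-p,m)$, where $p=(p_1,\dots,p_w)$. Indeed, the strand neighbors of a vertex $(s,x)$ with $x\ge f_s$ have layers at least $f_s-p_s$. If $(s,x)$ is adjacent to $r_i$, then $y_i=x\ge f_s$, so $i>m$ by admissibility. The neighbors of a rung $r_i$ with $i>m$ are vertices $(s,y_i)$ with $s$ an end of $r_i$, and $y_i\ge f_s$ by admissibility.

For $\xi=f_s+iR_s$ with $0\le i<v_s$, the intervals $[\xi-p_s,\xi+p_s]$ tile $[f_s-p_s,f'_s-1]$. Probe $(s,\xi)$ if $\xi\in[L]$, probe $(s,1)$ if $\xi<1$, and probe $(s,L)$ if $\xi>L$. If $\xi<1$, the layers of $[\xi-p_s,\xi+p_s]$ that belong to $[L]$ lie in $[1,p_s]$ and are covered by $N[(s,1)]$; if $\xi>L$, they lie in $[L-p_s+1,L]$ and are covered by $N[(s,L)]$. So these probes remove all vertices of strand $s$ with layers in $[f_s-p_s,f_s'-1]$. A probe at $r_{m+1}$ removes $r_{m+1}$, which gives the last claim.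
\end{proof}

Below, a round is specified by the numbers $v_s$ with $\sum_sv_s\le k$. If $S\subseteq D(f,m)$ at the start and every intermediate pair (fronts, $m$) is admissible, then Lemma~\ref{lem:round} and induction keep the unseen set inside $D$ of the current fronts.

\subsection{Rounding fractional rates}

Strand $s$ needs probes at the rate $p_s/R_s$ just to stand still, and at a slightly higher rate to advance, but probes come in whole numbers. Always serving the strand that is furthest behind its rate keeps every error bounded.

\begin{lemma}\label{lem:rounding}
Let $\lambda_0,\dots,\lambda_w\ge0$ be real numbers with sum $k$. There are integers $v_s(t)\ge0$ for $0\le s\le w$ and $t\ge1$ such that $\sum_{s=0}^wv_s(t)=k$ for all $t\ge1$, and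
\[
-w<\sum_{i=1}^tv_s(i)-\lambda_st<1\qquad(0\le s\le w,\ t\ge0).
\]
\end{lemma}

\begin{proof}
Hand out single probes in slots $\tau=1,2,\dots$, with $k$ slots per round. Let $V_s(\tau)$ be the number of the first $\tau$ slots given to $s$, and give slot $\tau$ to an index $s$ that minimizes $V_s(\tau-1)-\lambda_s\tau/k$. Put $X_s(\tau)=V_s(\tau)-\lambda_s\tau/k$, so $X_s(0)=0$. The numbers $V_s(\tau-1)-\lambda_s\tau/k$ have sum $(\tau-1)-\tau=-1$, so their minimum is negative, and the chosen index has $X_s(\tau)<1$. For every other index, $X_s(\tau)=X_s(\tau-1)-\lambda_s/k\le X_s(\tau-1)$. By induction all $X_s(\tau)<1$. Since the $w+1$ numbers $X_s(\tau)$ have sum $0$, each exceeds $-w$. Put $v_s(t)=V_s(kt)-V_s(k(t-1))$; the quantity to be bounded is $X_s(kt)$.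
\end{proof}

Because the surplus $\sigma$ is positive, however small, the cops can advance the fronts by any prescribed amounts if they take enough time. The error is of order $W$, which explains the role of $W$ as the unit of length.

\begin{lemma}\label{lem:move}
Let $f\in\mathbb Z^w$ and let $g\in\mathbb Z^w$ satisfy $g_s\ge f_s$ for all $s$. There are $T\ge1$ and integers $v_s(t)\ge0$ with $\sum_{s=1}^wv_s(t)\le k$ for $1\le t\le T$ such that the fronts $f_s(0)=f_s$, $f_s(t)=f_s(t-1)-p_s+R_sv_s(t)$ satisfy
\[
f_s-W<f_s(t)<g_s+R_s\quad(0\le t\le T),\qquad f_s(T)>g_s-W .
\]
\end{lemma}

\begin{proof}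
Let $d_s=g_s-f_s\ge0$ and choose $T\ge1$ with $\sum_sd_s/(R_sT)\le\sigma$. Put $\lambda_s=p_s/R_s+d_s/(R_sT)$ for $1\le s\le w$ and $\lambda_0=k-\sum_{s\ge1}\lambda_s\ge k-\kappa-\sigma=0$; the index $0$ collects unused probes. Take $v_s(t)$ from Lemma~\ref{lem:rounding} and let $X_s(t)=\sum_{i\le t}v_s(i)-\lambda_st\in(-w,1)$. Then
\[
f_s(t)=f_s-p_st+R_s\bigl(\lambda_st+X_s(t)\bigr)=f_s+d_s\,t/T+R_sX_s(t),
\]
where $0\le d_st/T\le d_s$, with equality on the right for $t=T$, and $-W\le-R_sw<R_sX_s(t)<R_s$.
\end{proof}

\subsection{Passing a rung}

To pass the rung $r_{m+1}$ at layer $y$, admissibility demands that the fronts on both of its ends are at most $y$ before some round and greater than $y$ after it. Lemma~\ref{lem:move} is too coarse for this: it places fronts only up to an error $W$, while all cops together, split between two strands, move each front by less than $W/4$ in a round. The remedy is to build a reserve. The other strands are not ends of $r_{m+1}$, so their fronts may be pushed far beyond $y$; they can then be left unattended for a short time, during which all cops work on the two ends.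

Let $v=\lfloor(k-1)/2\rfloor$. Since $k-1\ge R^2$ and $R\ge3$ is odd, $v\ge(R^2-1)/2\ge R$. Using $p_s<R_s/2$, $R_s\ge3$, and \eqref{eq:kw}, we get for every $s$
\begin{equation}\label{eq:v}
R_sv-p_s\ge R_s\bigl(R-\tfrac12\bigr)\ge3R-\tfrac32\ge2R,\qquad R_sv\le R\,\frac{k-1}2<\frac W4 .
\end{equation}
So $v$ probes on a strand advance its front by at least $2R$ and by less than $W/4$. Put $y_0=0$ and consider, for $0\le m\le\mu$, the following state.
\begin{quote}
$(I_m)$: $S\subseteq D(f,m)$ for some $f\in\mathbb Z^w$ with $f_s\le y_m+6W$ for all $s$ and, if $m\ge1$, also $f_s\ge y_m+W$ for all $s$.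
\end{quote}
State $(I_0)$ holds at the start, with all $f_s=1$.

\begin{proposition}\label{prop:pass}
Let $0\le m<\mu$. From state $(I_m)$, $k$ cops can reach state $(I_{m+1})$.
\end{proposition}

\begin{proof}
Let $y=y_{m+1}=y_m+10W$. Call the two ends of $r_{m+1}$ the \emph{pair} and the remaining strands the \emph{others}. All rungs $r_i$ with $i\ge m+2$ have layers at least $y+10W$. Hence:
\begin{itemize}
\item[(A)] $(f,m)$ is admissible if the pair fronts are at most $y$, the other fronts are at most $y+10W$, and, in case $m\ge1$, all fronts exceed $y_m$;
\item[(B)] $(f,m+1)$ is admissible if all fronts lie in $(y,y+10W]$.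
\end{itemize}

\medskip\noindent\emph{Stage 1: building the reserve.} Apply Lemma~\ref{lem:move} with the targets $g_s=y-R$ for the pair and $g_s=y+5W$ for the others; these are allowed since $f_s\le y_m+6W=y-4W$. Throughout this stage, the pair fronts are below $y-R+R_s\le y$, the other fronts are below $y+5W+R\le y+6W$, and if $m\ge1$ all fronts exceed $f_s-W\ge y_m$. So (A) applies in each round. At the end the pair fronts lie in $(y-R-W,y]$ and the other fronts lie in $(y+4W,y+6W)$.

In the remaining three stages the others receive no probes. These stages will take at most $w$, $1$, and $w$ rounds. An unattended front drops by less than $R/2$ per round, and $(2w+1)R/2<2W$. So the other fronts stay in $(y+2W,y+6W)$ to the end, which is what (A), (B), and $(I_{m+1})$ ask of them. From now on we follow only the pair.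

\medskip\noindent\emph{Stage 2: lining up below $y$.} In each round give a pair strand $s$ with current front $f_s\le y$ the number
\[
v_s=\min\bigl(v,\ \varphi_s\bigr),\qquad \varphi_s=\lfloor(y-f_s+p_s)/R_s\rfloor ,
\]
of probes, in total at most $2v\le k$, until both fronts lie in their \emph{target intervals} $(y-R_s,y]$. Since $v_s\le\varphi_s$, the new front $f'_s=f_s-p_s+R_sv_s$ is at most $y$. If $v_s=\varphi_s$, then $f'_s$ lies in the target interval; otherwise $v_s=v$ and $f'_s\ge f_s+2R$ by \eqref{eq:v}. A front in its target interval has $y-f_s+p_s<2R_s$, so $\varphi_s\le1\le v$, and it stays in the interval. Hence a front that is outside its target interval after $i$ rounds has gained at least $2R$ in each of them, so $y-R-W+2Ri<y-R_s$, which gives $i<(w+1)/2$. Thus $w$ rounds suffice. The pair fronts stay in $(y-R-W,y]$, and $y-R-W>y_m$, so (A) applies in each round.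

\medskip\noindent\emph{Stage 3: the jump.} In one round put $v$ probes on each pair strand and one probe on $r_{m+1}$, in total $2v+1\le k$. By Lemma~\ref{lem:round} the new unseen set lies in $D(f',m+1)$. For the pair, $f'_s>y-R_s-p_s+R_sv\ge y$ because $v\ge2$, and $f'_s\le y+R_sv<y+W/4$. By (B), $(f',m+1)$ is admissible.

\medskip\noindent\emph{Stage 4: gaining distance.} In each round give a pair strand $v$ probes if its front is below $y+2W$ and one probe otherwise, until both fronts are at least $y+2W$. A front below $y+2W$ gains at least $2R$ per round, and it starts above $y$, so it reaches $y+2W$ within $w$ rounds. At that moment it is below $y+2W+W/4$, and afterward it gains $R_s-p_s\in[1,R]$ per round. So the pair fronts increase in each round and stay below $y+2W+W/4+wR<y+6W$. Condition (B) applies throughout, and at the end all fronts lie in $[y+2W,y+6W)$, so $(I_{m+1})$ holds.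
\end{proof}

\begin{proposition}\label{prop:clear}
$k$ cops clear $H$.
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:pass} the cops reach state $(I_\mu)$, where $\mu\ge1$, with fronts $f_s\ge y_\mu+W$. All rungs are passed, so a pair (fronts, $\mu$) is admissible whenever all fronts exceed $y_\mu$. Apply Lemma~\ref{lem:move} with $g_s=\max(f_s,L+1+W)$. The fronts stay above $f_s-W\ge y_\mu$ and end above $g_s-W\ge L+1$. At that point the unseen set on strands and rungs is empty, and the padding is cleared last.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Proposition~\ref{prop:clear} and Lemma~\ref{lem:finish} with $\Delta=R$ give $\zeta(G)\le k$. Proposition~\ref{prop:lower} gives $\zeta(G)\ge k$ and $\mathrm{lcapt}(G)=\mathrm{lcapt}_k(G)>(\Omega L/2-k)/\sigma$.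
\end{proof}

\section{Choosing the widths}\label{sec:widths}

\subsection{Spans $3$ and $5$}

Example~\ref{ex:five} has $R=5$ and $k=2$, whereas \eqref{eq:H} asks for $k\ge26$. Three additional strands of width $1$ raise $\kappa$ by exactly $1$ and leave $\sigma$ unchanged, so we add $3\cdot24=72$ of them.

\begin{proof}[Proof of Theorem~\ref{thm:linear}]
Take $73$ strands of width $1$ and $4$ strands of width $2$. Then $w=77$, $R=5$, $\ell=10\cdot5\cdot77=3850$, and
\[
\kappa=\frac{73}3+\frac85=\frac{389}{15}=26-\frac1{15},\qquad k=26=R^2+1,\qquad\sigma=\frac1{15},\qquad\Omega=\frac{73}3+\frac45=\frac{377}{15}.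
\]
Given $n$, let $L$ be maximal with $77L+\lfloor L/3850\rfloor+1\le n$, and let $z\ge0$ be the difference of the two sides, so that $G$ has $n$ vertices by \eqref{eq:n}. The left side grows by at most $78$ when $L$ grows by $1$, so $z\le77$. For large $n$ the number $L$ is large, so \eqref{eq:H} holds and $n\le77L+L/3850+78<78L$. By Theorem~\ref{thm:main}, $\zeta(G)=26$ and
\[
\mathrm{lcapt}(G)>15\Bigl(\frac{377}{30}L-26\Bigr)=188.5\,L-390>156\,L>2n .
\]
\end{proof}

These graphs are large: \eqref{eq:H} requires $L\ge240\cdot26\cdot25\cdot77^3>7\cdot10^{10}$.

\subsection{All odd primes as spans}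

The surplus $\sigma$ is a positive multiple of $1/N$, where $N$ is the least common multiple of the spans. To make $\sigma$ very small we need $N$ large compared with $R$, so we use all odd primes up to $R$ as spans and choose their multiplicities so that $\sigma=1/N$. Then $N$ is exponential in $R$ while the graph has polynomial size. We use two classical facts. Bertrand's postulate: for every integer $x\ge2$ there is a prime $q$ with $x<q<2x$. Chebyshev's estimate: there is an absolute constant $c_0>0$ with $\sum_{q\le x}\log q\ge c_0x$ for all $x\ge2$, the sum running over primes.

\begin{proof}[Proof of Theorem~\ref{thm:exp}]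
The upper bound is Proposition~\ref{prop:2n}. For the lower bound let $R\ge5$ be prime, let $3=q_1<q_2<\dots<q_e=R$ be the odd primes up to $R$, and put $\pi_i=(q_i-1)/2$ and $N=q_1\cdots q_e$. We use $m_i$ strands of width $\pi_i$, hence span $q_i$, so that
\[
N\kappa=\sum_{i=1}^e m_i\pi_i\,\frac N{q_i}.
\]
Modulo $q_i$ only the $i$-th term survives. Both $\pi_i$ and $N/q_i$ are invertible modulo $q_i$, the first because $2\pi_i\equiv-1\pmod{q_i}$, so the congruence $m_i\pi_iN/q_i\equiv-1\pmod{q_i}$ prescribes a nonzero residue class for $m_i$. (For $R=5$ it reads $m_1\equiv1\pmod3$ and $m_2\equiv4\pmod5$, as in the previous proof.) Choose $m_1$ in its class among the three integers $3R^2+3,\,3R^2+4,\,3R^2+5$, and choose $m_i\in[1,q_i-1]$ for $i\ge2$. Then $N\kappa+1$ is divisible by each of the distinct primes $q_i$, hence by $N$. So $\kappa+1/N$ is an integer; it equals $\lfloor\kappa\rfloor+1=k$, and $\sigma=1/N$.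

The largest span is $R$, since $m_e\ge1$, and $k>\kappa\ge m_1/3\ge R^2+1$. As there are fewer than $R$ primes $q_i$ and $q_i-1<R$,
\[
w=\sum_im_i\le3R^2+5+R^2\le5R^2,\qquad k<\frac w2+1\le3R^2 ,
\]
the second by \eqref{eq:kw}. Take $L=240\,kR^2w^3\le240\cdot3\cdot125\,R^{10}=9\cdot10^4R^{10}$. Then \eqref{eq:H} holds for every $z\ge0$. For $z=0$ the number of vertices is
\[
wL+\lfloor L/\ell\rfloor+1\le(w+1)L\le6R^2\cdot9\cdot10^4R^{10}=540000\,R^{12}.
\]
By \eqref{eq:OmegaL}, $\Omega L/2-k\ge3k+2\ge1$, so Theorem~\ref{thm:main} gives $\mathrm{lcapt}(G)>N$ for every $z\ge0$.

Given a large $n$, let $R$ be the largest prime with $540000\,R^{12}\le n$; then $R\ge 5$. Choose $z$ so that $G$ has exactly $n$ vertices. By Bertrand's postulate the next prime is less than $2R$, so $540000\,(2R)^{12}>n$, that is, $R>\frac12(n/540000)^{1/12}$. By Chebyshev's estimate, $\log N\ge c_0R-\log2\ge c_0R/2$ once $R$ is large. Hence $\mathrm{lcapt}(G)>N\ge\exp(c\,n^{1/12})$ with $c=\frac14c_0\cdot540000^{-1/12}$.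
\end{proof}

\begin{thebibliography}{1}

\bibitem{ICS}
Vesna Ir\v{s}i\v{c} Chenoweth and Matija Skrt,
\emph{Localization game capture time of trees and outerplanar graphs},
arXiv:2508.10443 (2025).

\end{thebibliography}
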